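# Hilbert series of finite-dimensional Fomin–Kirillov subalgebras: every zero is a root of unity

## 1. A guess about zeros, tested on small graphs

Fix $n\ge 1$. The Fomin–Kirillov algebra $\mathcal E_n$ is the associative $\mathbb Q$-algebra with generators $x_{ij}$, $1\le i<j\le n$. We set $x_{ji}=-x_{ij}$, and the defining relations are

- $x_{ij}^2=0$ for $i\ne j$;
- $x_{ij}x_{kl}=x_{kl}x_{ij}$ for $i,j,k,l$ distinct;
- $x_{ij}x_{jk}+x_{jk}x_{ki}+x_{ki}x_{ij}=0$ for $i,j,k$ distinct.

It is graded, with every generator in degree $1$. For a simple graph $G$ on $\{1,\dots,n\}$, let $\mathcal E_G\subset\mathcal E_n$ be the subalgebra generated by the $x_{ij}$ with $\{i,j\}$ an edge of $G$, and put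
$$\mathcal H_G(t)=\sum_{d\ge0}\dim(\mathcal E_G)_d\,t^d .$$
If $\mathcal E_G$ is finite-dimensional, this is a polynomial with constant term $1$. Which polynomials occur?

The first guess is that all zeros of $\mathcal H_G$ are roots of unity, that is, that $\mathcal H_G$ is a product of cyclotomic polynomials. This is a conjecture in Jonah Blasiak, Ricky Ini Liu, Karola Mészáros, "Subalgebras of the Fomin-Kirillov algebra", arXiv:1310.4112 (2013). Recall that $\Phi_m\in\mathbb Z[t]$ is the minimal polynomial over $\mathbb Q$ of a primitive $m$-th root of unity. If all complex zeros of a monic polynomial $P\in\mathbb Q[t]$ are roots of unity, then each monic irreducible factor of $P$ over $\mathbb Q$ is the minimal polynomial of a root of unity, so $P$ is a product of $\Phi_m$'s. The two forms of the guess therefore agree for monic $\mathcal H_G$.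

Let us test the guess.

*No edges.* $\mathcal E_G=\mathbb Q$ and $\mathcal H_G=1$, the empty product.

*One edge.* $\mathcal E_G$ is spanned by $1,x_{12}$. The relations start in degree $2$, so $x_{12}\ne0$, and $\mathcal H_G=1+t=\Phi_2$.

*Two disjoint edges.* With $x=x_{12}$ and $y=x_{34}$, the algebra is spanned by $1,x,y,xy$. Every quadratic relation concerns either one square, or one disjoint pair, or one triangle, and these involve different monomials. The only relation that contains $xy$ or $yx$ is $xy=yx$, so $xy\neq 0$ and $\mathcal H_G=(1+t)^2$.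

*A path with two edges.* Put $a=x_{12}$, $b=x_{23}$, $c=x_{31}$. The six ordered choices of $(i,j,k)$ from $\{1,2,3\}$ give, up to sign, two relations:
$$ab+bc+ca=0,\qquad ba+ac+cb=0. \tag{1}$$
The path algebra $A=\langle a,b\rangle$ satisfies a braid relation. Indeed $aba=(ab)a=-(bc+ca)a=-bca$ since $a^2=0$, and $bab=b(ab)=-b(bc+ca)=-bca$ since $b^2=0$. So $aba=bab$, and $A$ is spanned by $1,a,b,ab,ba,aba$. In degree $2$, by (1), the elements $ab,ba,bc,cb$ are linearly independent, because $ca$ and $ac$ can be eliminated.

To see that $aba\ne0$, let $x_{ij}$ act on $\mathbb Q[z_1,\dots,z_n]$ by the divided difference $\partial_{ij}f=(f-s_{ij}f)/(z_i-z_j)$. We check the relations. Clearly $\partial_{ji}=-\partial_{ij}$, and operators with disjoint indices commute. Also $\partial_{ij}^2=0$, as $\partial_{ij}f$ is symmetric in $z_i,z_j$. For the triangle relation put $\alpha=z_i-z_j$, $\beta=z_j-z_k$, $\gamma=z_k-z_i$, with transpositions $s_a=(ij)$, $s_b=(jk)$, $s_c=(ki)$. Since $s_a\beta=z_i-z_k=-\gamma$,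
$$\partial_{ij}\partial_{jk}=\frac{1}{\alpha}(1-s_a)\frac1\beta(1-s_b)=\frac{1}{\alpha\beta}(1-s_b)+\frac1{\alpha\gamma}(s_a-s_as_b).$$
Add the two cyclic shifts. The coefficient of the identity is $\frac{1}{\alpha\beta}+\frac1{\beta\gamma}+\frac1{\gamma\alpha}=\frac{\alpha+\beta+\gamma}{\alpha\beta\gamma}=0$. The coefficient of $s_b$ is $-\frac1{\alpha\beta}+\frac{1}{\beta\alpha}=0$, and likewise for $s_a$ and $s_c$. Since $s_as_b=s_bs_c=s_cs_a$, the coefficient of this $3$-cycle is the negative of the coefficient of the identity, so it is $0$. Now $\partial_{12}\partial_{23}\partial_{12}(z_1^2z_2)=\partial_{12}\partial_{23}(z_1z_2)=\partial_{12}(z_1)=1$, so $aba\ne0$. Hence $\mathcal H_G=1+2t+2t^2+t^3=(1+t)(1+t+t^2)=\Phi_2\Phi_3$.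

*The triangle.* By (1), $ca=-ab-bc$ and $cb=-ba-ac$, so $A+Ac$ is closed under right multiplication by $a$, $b$ and $c$. Thus $\mathcal E_G=A+Ac$, and $\dim\mathcal E_G\le 12$. If this sum is direct and $y\mapsto yc$ is injective on $A$, then $\mathcal H_G=(1+t)^2(1+t+t^2)$. We prove this in Section 4, with a tool that we need anyway.

The guess is correct in general.

**Theorem 1.** If $\mathcal E_G$ is finite-dimensional, then $\mathcal H_G(t)$ is monic and palindromic, and it is a product of cyclotomic polynomials $\Phi_m$ with $m\ge2$.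

Here a polynomial $P$ of degree $N$ is palindromic if $t^NP(1/t)=P(t)$. No assumption is made on $\mathcal E_n$ itself: it may be infinite-dimensional. The same method gives the following.

**Theorem 2.** Let $\mathcal E_G$ be finite-dimensional with top degree $N$.

- (a) If $\Phi_m\mid\mathcal H_G$, then $m$ divides $d\cdot\mathrm{ord}(h)$ for some $1\le d\le N$ and $h\in S_n$.
- (b) Let $w\in S_n$ be an automorphism of $G$, acting on $\mathcal E_G$ by $x_{ij}\mapsto x_{w(i)w(j)}$. Then $\sum_d\operatorname{Tr}\big(w|_{(\mathcal E_G)_d}\big)t^d$ is $\pm1$ times a product of cyclotomic polynomials.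
- (c) If $G'\subseteq G$, then $\mathcal E_G$ is a free left $\mathcal E_{G'}$-module. Moreover $\mathcal H_G/\mathcal H_{G'}$ is a palindromic polynomial with nonnegative integer coefficients and is a product of cyclotomic polynomials.
- (d) Let $k$ be an algebraically closed field of characteristic $0$. Let $H=\bigoplus_{d\ge0}H_d$ be a graded Hopf algebra over $k$ with bijective antipode and $H_0=k\Gamma$, $\Gamma$ a group. Let $E\subset H$ be a graded subalgebra with $E_0=k$, $\dim E_d<\infty$, $\Delta(E)\subset H\otimes E$, normalized by $\Gamma$, such that multiplication $E\otimes k\Gamma\to H$ is bijective. Assume that each $\gamma\in\Gamma$ acts by conjugation on each $E_d$ with all eigenvalues roots of unity. Then for every finite-dimensional graded subalgebra $K\subset E$ with $\Delta(K)\subset H\otimes K$, the Hilbert series of $K$ is a monic palindromic product of cyclotomic polynomials.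

## 2. Symmetry alone permits $1+3t+t^2$

A sensible first attempt starts from the symmetry of the coefficients. A finite-dimensional algebra $K$ is called *Frobenius* if it has a linear functional $f_0$ such that the bilinear form $(x,y)\mapsto f_0(xy)$ is nondegenerate. Suppose that $K$ is graded with $K_0$ the scalars and top degree $N$, and that $f_0$ lives on $K_N$. Then $K_e$ pairs perfectly with $K_{N-e}$, and the Hilbert series is palindromic. We will prove that $\mathcal E_G$ has this property.

What does this give for the zeros? It gives exactly that they are stable under $t\mapsto1/t$. It does not even put them on the unit circle. Take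
$$B=\mathbb Q[u,v,w]/(uv,\;uw,\;vw,\;u^2-v^2,\;u^2-w^2).$$
In degree $2$ there are six monomials and five independent relations, so $B_2$ is spanned by $q=u^2=v^2=w^2$. In degree $3$, mixed monomials vanish and $u^3=u\,v^2=0$; similarly $v^3=w^3=0$. The form is nondegenerate, because $u,v,w$ are orthogonal with square $q$. So $B$ is Frobenius with Hilbert series $1+3t+t^2$, whose zeros $(-3\pm\sqrt5)/2$ are real and different from $\pm1$.

We can locate the missing information. In a Frobenius algebra take a homogeneous basis $(b_i)$ and the elements $a_i$ with $f_0(a_ib_j)=\delta_{ij}$. Let $\tau$ multiply degree $d$ by $t^d$. In $B$ the pairs $(a_i,b_i)$ are $(q,1),(u,u),(v,v),(w,w),(1,q)$, and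
$$\sum_ia_i\,\tau(b_i)=(1+3t+t^2)\,q .$$
The value of the Hilbert polynomial at $t$ is the coefficient of the top class in a twisted "Casimir" sum. So one must show that such a sum is nonzero when $t$ is not a root of unity, and the Frobenius property offers no reason for that.

For $\mathcal E_G$ there is a further structure. We will enlarge $\mathcal E_n$ to a Hopf algebra $H$ in which the twisted Casimir sum is the result of letting the top class $\Lambda\in\mathcal E_G$ *act on $1$*, in a certain right module. This module is a module over all of $\mathcal E_n$, not only over $\mathcal E_G$. It turns out to be free over $\mathcal E_n$, with $1$ as part of a basis, as soon as $t$ is not a root of unity. In a free module a nonzero element cannot kill a basis vector.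

## 3. The Hopf algebra $\mathcal E_n\rtimes S_n$

We extend scalars to $\mathbb C$, which does not change Hilbert series. Put $E=\mathcal E_n\otimes\mathbb C$ and $\Gamma=S_n$, and let $s_{ij}\in\Gamma$ be the transposition of $i$ and $j$. The relations of $E$ hold for all ordered choices of indices, so $\Gamma$ acts on $E$ by graded algebra automorphisms $w\cdot x_{ij}=x_{w(i)w(j)}$.

**Definition (smash product).** $H=E\rtimes\Gamma=\bigoplus_{h\in\Gamma}Eh$, with product determined by $wyw^{-1}=w\cdot y$ for $y\in E$, $w\in\Gamma$. It is graded with $\Gamma$ in degree $0$.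

*Example.* For $n=2$, write $x=x_{12}$ and $s=s_{12}$. Then $H$ has basis $1,x,s,xs$, with $x^2=0$, $s^2=1$, and $sx=-xs$ because $s\cdot x_{12}=x_{21}=-x$.

As an algebra, $H$ is presented by the generators $x_{ij}$ and $w\in\Gamma$ with the relations of $E$, the multiplication table of $\Gamma$, and $wx_{ij}w^{-1}=x_{w(i)w(j)}$. To see this, let $P$ be the algebra so presented. It maps to $H$. Conversely $yh\mapsto yh$ is a well-defined linear map $H\to P$; it is onto, since in $P$ group elements can be moved to the right, and its composite with $P\to H$ is the identity. So it is bijective.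

Recall that a Hopf algebra is an algebra $H$ with algebra maps $\Delta:H\to H\otimes H$ (coassociative) and $\varepsilon:H\to\mathbb C$ (a counit), and an antipode $S$. In Sweedler notation $\Delta(y)=y_1\otimes y_2$ stands for a sum of tensors, and $y_1\otimes y_2\otimes y_3$ for $(\Delta\otimes\mathrm{id})\Delta(y)=(\mathrm{id}\otimes\Delta)\Delta(y)$. The counit axioms read $\varepsilon(y_1)y_2=y=y_1\varepsilon(y_2)$, and the antipode axioms $S(y_1)y_2=\varepsilon(y)=y_1S(y_2)$. Put
$$\Delta(w)=w\otimes w,\quad \Delta(x_{ij})=x_{ij}\otimes1+s_{ij}\otimes x_{ij},\quad \varepsilon(w)=1,\ \varepsilon(x_{ij})=0,$$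
$$S(w)=w^{-1},\qquad S(x_{ij})=-s_{ij}x_{ij}.$$

**Lemma 3.** These formulas make $H$ a graded Hopf algebra with bijective antipode.

**Step 1: $\Delta$ and $\varepsilon$ extend to algebra maps and $S$ to an anti-homomorphism.** By the presentation we must check that the formulas respect each relation. For $\varepsilon$ this is clear. The rule $x_{ji}=-x_{ij}$ and the relations of $\Gamma$ cause no problem. For conjugation, $ws_{ij}w^{-1}=s_{w(i)w(j)}$ gives
$$\Delta(w)\Delta(x_{ij})\Delta(w)^{-1}=\Delta(x_{w(i)w(j)}),\qquad S(w^{-1})S(x_{ij})S(w)=-ws_{ij}x_{ij}w^{-1}=S(x_{w(i)w(j)}).$$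

*Squares.* Let $x=x_{ij}$, $s=s_{ij}$; then $sxs^{-1}=-x$. So $\Delta(x)^2=x^2\otimes1+(xs+sx)\otimes x+s^2\otimes x^2=0$, and $S(x)^2=sxsx=-s^2x^2=0$.

*Disjoint pairs.* If $x,y$ are generators with disjoint index sets and transpositions $s_x,s_y$, then $x$ and $s_x$ commute with $y$ and $s_y$. Hence $\Delta(x),\Delta(y)$ commute, and so do $S(x),S(y)$.

*Triangles.* Let $a=x_{ij}$, $b=x_{jk}$, $c=x_{ki}$. Then
$$s_as_b=s_bs_c=s_cs_a,\qquad s_a\cdot b=x_{ik}=-c,\quad s_b\cdot c=x_{ji}=-a,\quad s_c\cdot a=x_{kj}=-b.$$
We have $\Delta(a)\Delta(b)=ab\otimes1+as_b\otimes b+s_ab\otimes a+s_as_b\otimes ab$. Add the cyclic shifts. The extreme terms give $(ab+bc+ca)\otimes1=0$ and $s_as_b\otimes(ab+bc+ca)=0$. The coefficient of $\otimes\, b$ is $as_b$ (from $\Delta(a)\Delta(b)$) plus $s_bc$ (from $\Delta(b)\Delta(c)$), and $s_bc=(s_b\cdot c)s_b=-as_b$, so it vanishes. The coefficients of $\otimes\, c$ and $\otimes\, a$ vanish by cyclic symmetry. For $S$,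
$$S(b)S(a)=s_bb\,s_aa=s_bs_a(s_a\cdot b)a=-s_bs_a\,ca,$$
using $s_a^{-1}=s_a$. Cyclically, $S(c)S(b)=-s_cs_b\,ab$ and $S(a)S(c)=-s_as_c\,bc$. Taking inverses in $s_as_b=s_bs_c=s_cs_a$ gives $s_bs_a=s_cs_b=s_as_c$, so the three terms add up to $-s_bs_a(ca+ab+bc)=0$.

**Step 2: the axioms.** Coassociativity and the counit axioms are equalities of algebra maps, so generators suffice. For $w\in\Gamma$ they are clear. For $x=x_{ij}$, both iterated coproducts equal $x\otimes1\otimes1+s\otimes x\otimes1+s\otimes s\otimes x$, and $\varepsilon(x)=0$, $\varepsilon(s)=1$ give the counit axioms. The antipode axioms hold on generators: $S(x)+s^{-1}x=0$ and $x+sS(x)=0$. They pass to products, because $S(x_1y_1)x_2y_2=S(y_1)S(x_1)x_2y_2=\varepsilon(x)\varepsilon(y)$, and similarly on the other side.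

**Step 3: $S$ is bijective.** $S^2$ is an algebra map with $S^2(w)=w$ and $S^2(x_{ij})=-S(x_{ij})S(s_{ij})=s_{ij}x_{ij}s_{ij}^{-1}=-x_{ij}$. So $S^4=\mathrm{id}$. All maps respect the grading. $\square$

Applying $S^{-1}$ to the antipode axioms reverses products:
$$S(y_1)y_2=\varepsilon(y),\qquad y_2S^{-1}(y_1)=\varepsilon(y)=S^{-1}(y_2)y_1. \tag{2}$$

## 4. Leading terms of coproducts

Give $x_{ij}$ the $\Gamma$-degree $s_{ij}$. The relations of $E$ are homogeneous for it: this is trivial for squares, clear for disjoint pairs, and for triangles it is $s_as_b=s_bs_c=s_cs_a$. So $E$ is $\mathbb N\times\Gamma$-graded. For example, $ab$ and $ca$ both have $\Gamma$-degree $s_as_b$.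

Let $K=\mathcal E_G\otimes\mathbb C\subset E$. It is spanned by monomials in generators, so it is $\mathbb N\times\Gamma$-graded as well. Expand
$$\Delta(x_{e_1}\cdots x_{e_d})=\prod_{r}(x_{e_r}\otimes1+s_{e_r}\otimes x_{e_r}).$$
In each term the right factor is the product of a subword of $x_{e_1}\cdots x_{e_d}$. The term with the full word on the right is $s_{e_1}\cdots s_{e_d}\otimes x_{e_1}\cdots x_{e_d}$, and every other term has positive degree on the left. Therefore
$$\Delta(K)\subset H\otimes K,\qquad \Delta(E)\subset H\otimes E, \tag{3}$$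
$$\Delta(y)\in\gamma\otimes y+\bigoplus_{e\ge1}H_e\otimes E_{d-e}\quad\text{if }y\in E_d\text{ has }\Gamma\text{-degree }\gamma. \tag{4}$$

*Example: the triangle, completed.* Let $A=\langle a,b\rangle$ be the path algebra of Section 1, now over $\mathbb C$, and suppose $y+y'c=0$ with $y,y'\in A$. In $\Delta(y)+\Delta(y')(c\otimes1+s_c\otimes c)=0$, look at the terms with right factor in $E_1$, and there at the coefficient of $\otimes\,c$; recall that the generators $x_{ij}$, $i<j$, form a basis of $E_1$. By (3) for the path, right factors of $\Delta(y)$ and $\Delta(y')$ lie in $A$, whose degree-one part is spanned by $a,b$. So $\Delta(y)$ and $\Delta(y')(c\otimes 1)$ contribute nothing. In $\Delta(y')(s_c\otimes c)$ only the part of $\Delta(y')$ with right factor in degree $0$ matters, which is $y'\otimes1$ by the counit axiom. Thus $y's_c=0$, so $y'=0$ and $y=0$. Hence the triangle has $\mathcal H_G=(1+t)^2(1+t+t^2)=\Phi_2^2\Phi_3$, and the guess passes this test too.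

## 5. The Casimir element of a top class

From now on $\dim K<\infty$. Let $N$ be the largest degree with $K_N\ne0$, and fix $0\ne\Lambda\in K_N$ homogeneous of some $\Gamma$-degree $\gamma$. Since $K_0=\mathbb C$ and $K_{>N}=0$,
$$x\Lambda=\varepsilon(x)\Lambda\qquad(x\in K). \tag{5}$$
Put
$$\mathbf c=\sum c'\otimes c'':=S^{-1}(\Lambda_1)\otimes\Lambda_2\in H\otimes K .$$

*Example.* For one edge, $\Lambda=x$ and $\gamma=s$. From $S^2(x)=-x$ we get $S^{-1}(x)=-S(x)=sx$, so $\mathbf c=sx\otimes1+s\otimes x=\gamma^{-1}x\otimes 1+\gamma^{-1}\otimes x$. Up to the factor $\gamma^{-1}$ this is the dual-bases tensor $\sum a_i\otimes b_i$ of $\mathbb C[x]/(x^2)$. We show that this is always so.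

**Lemma 4.** For $x\in K$ we have $\sum c'x\otimes c''=\sum c'\otimes xc''$.

*Proof.* By (5), $\Delta(z)\Delta(\Lambda)=\Delta(z\Lambda)=\varepsilon(z)\Delta(\Lambda)$ for $z\in K$. By (3), the second components $x_2$ of $\Delta(x)$ lie in $K$, so this may be applied with $z=x_2$. Then
$$\Lambda_1\otimes x\Lambda_2=S(x_1)x_2\Lambda_1\otimes x_3\Lambda_2=S(x_1)\varepsilon(x_2)\Lambda_1\otimes\Lambda_2=S(x)\Lambda_1\otimes\Lambda_2 .$$
The first equality inserts $S(x_1)x_2\otimes x_3=1\otimes x$, and the second replaces $\Delta(x_2)\Delta(\Lambda)$ by $\varepsilon(x_2)\Delta(\Lambda)$. Apply $S^{-1}\otimes\mathrm{id}$, using $S^{-1}(S(x)\Lambda_1)=S^{-1}(\Lambda_1)x$. $\square$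

**Lemma 5.** $\mathcal H_G$ is palindromic and monic of degree $N$, and $K_N=\mathbb C\Lambda$. There are a functional $f_0$ on $K$ vanishing on $K_e$ for $e<N$ with $f_0(\Lambda)=1$, a homogeneous basis $(b_i)$ of $K$ with dual basis $(b_i^*)$, and homogeneous $a_i\in K$ with $f_0(a_iy)=b_i^*(y)$ for $y\in K$ and $\deg a_i+\deg b_i=N$, such that
$$S^{-1}(\Lambda_1)\otimes\Lambda_2=\sum_i\gamma^{-1}a_i\otimes b_i. \tag{6}$$

**Step 1: a map $K^*\to H$ compatible with $K$.** The purpose is to turn Lemma 4 into an injectivity statement. For $f\in K^*$ and $x\in K$ let $\varphi(f)=\sum c'f(c'')\in H$ and $(f\cdot x)(y)=f(xy)$. By Lemma 4,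
$$\varphi(f)x=\sum c'xf(c'')=\sum c'f(xc'')=\varphi(f\cdot x).$$

**Step 2: the form is nondegenerate.** Choose $f_0\in K^*$ vanishing on $K_e$ for $e<N$ with $f_0(\Lambda)=1$. By (4), the component of $\mathbf c$ in $H\otimes K_N$ is $\gamma^{-1}\otimes\Lambda$, so $\varphi(f_0)=\gamma^{-1}$ and
$$\varphi(f_0\cdot x)=\gamma^{-1}x\qquad(x\in K). \tag{7}$$
If $f_0\cdot x=0$, then $\gamma^{-1}x=0$, so $x=0$. Thus $x\mapsto f_0\cdot x$ is an injective linear map $K\to K^*$ between spaces of the same finite dimension, hence bijective. It sends $K_e$ into $(K_{N-e})^*$, because $f_0(xy)$ can be nonzero only in total degree $N$. Being bijective, it sends $K_e$ onto $(K_{N-e})^*$. So $\dim K_e=\dim K_{N-e}$, and $\dim K_N=\dim K_0=1$. This is the first sentence of the lemma.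

**Step 3: formula (6).** Let $(b_i)$ be any homogeneous basis, and let $a_i$ be the element with $f_0\cdot a_i=b_i^*$; by Step 2 it exists and is homogeneous of degree $N-\deg b_i$. Expanding $c''=\sum_ib_i^*(c'')b_i$ and using (7), $\mathbf c=\sum_i\varphi(b_i^*)\otimes b_i=\sum_i\varphi(f_0\cdot a_i)\otimes b_i=\sum_i\gamma^{-1}a_i\otimes b_i$. $\square$

## 6. Values of $\mathcal H_G$ as the action of $\Lambda$ on $1$

Let $\tau$ be a graded algebra automorphism of $E$. For $u\in H$, $x\in E$ put
$$u\triangleleft x:=S^{-1}(x_1)\,u\,\tau(x_2). \tag{8}$$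
This makes sense because $x_2\in E$ by (3). It is a right $E$-module structure on $H$:
$$(u\triangleleft x)\triangleleft y=S^{-1}(y_1)S^{-1}(x_1)\,u\,\tau(x_2)\tau(y_2)=S^{-1}(x_1y_1)\,u\,\tau(x_2y_2)=u\triangleleft(xy).$$
Call this graded right module $M=M_\tau$.

**Lemma 6.** If $\tau(K)=K$, then $1\triangleleft\Lambda=\operatorname{Tr}(\tau|_K)\;\gamma^{-1}\Lambda$.

*Proof.* By (6), $1\triangleleft\Lambda=S^{-1}(\Lambda_1)\tau(\Lambda_2)=\gamma^{-1}\sum_ia_i\tau(b_i)$. Each $a_i\tau(b_i)$ lies in $K_N=\mathbb C\Lambda$, and an element $z\in K_N$ equals $f_0(z)\Lambda$. So $a_i\tau(b_i)=f_0(a_i\tau(b_i))\Lambda=b_i^*(\tau(b_i))\Lambda$, and the sum over $i$ of $b_i^*(\tau(b_i))$ is the trace. $\square$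

If $\tau$ multiplies $E_d$ by $t^d$, the trace is $\mathcal H_G(t)$. *Example.* For one edge, $1\triangleleft x=S^{-1}(x)+s^{-1}\tau(x)=sx+t\,sx=(1+t)\,sx$. So $x$ kills $1$ exactly at $t=-1$.

## 7. When the twisted module is free near $1$

Let $w\in\Gamma$, $t\in\mathbb C^\times$, and $\tau(a)=t^d\,w\cdot a$ for $a\in E_d$.

**Proposition 7.** Let $D\in\mathbb N\cup\{\infty\}$. Suppose that $t^{d\,\mathrm{ord}(hw)}\ne1$ for all finite $d$ with $1\le d\le D$ and all $h\in\Gamma$. Then $1\triangleleft y\ne0$ for every nonzero $y\in E_d$ with $d\le D$. In particular, if $t$ is not a root of unity, then $y\mapsto1\triangleleft y$ is injective on each $E_d$.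

The plan is as follows. Freeness of a graded module is controlled by $\operatorname{Tor}_1$. A change of variables removes the coproduct from the complex that computes it and leaves a twisted Hochschild complex. There an exchange of two arguments shows that the twist acts as the identity on homology, although its eigenvalues on the relevant spaces differ from $1$.

**Step 1: $\operatorname{Tor}_1^E(M,\mathbb C)$ as twisted Hochschild homology.** Here $\mathbb C$ is the left $E$-module on which $E$ acts through $\varepsilon$. Its bar resolution has terms $E\otimes E^{\otimes r}$. Tensoring with $M$ over $E$, we find that $\operatorname{Tor}_1^E(M,\mathbb C)$ is the homology at the middle of $M\otimes E\otimes E\xrightarrow{d_2}M\otimes E\xrightarrow{d_1}M$ with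
$$d_1(u\otimes x)=u\triangleleft x-\varepsilon(x)u,\qquad d_2(u\otimes x\otimes y)=u\triangleleft x\otimes y-u\otimes xy+\varepsilon(y)\,u\otimes x .$$
On the same spaces define
$$b_1(u\otimes x)=u\tau(x)-xu,\qquad b_2(u\otimes x\otimes y)=u\tau(x)\otimes y-u\otimes xy+yu\otimes x ,$$
and the degree-preserving maps
$$\varphi_1(u\otimes x)=S^{-1}(x_1)u\otimes x_2,\qquad \varphi_2(u\otimes x\otimes y)=S^{-1}(x_1y_1)u\otimes x_2\otimes y_2 .$$

The maps $\varphi_1,\varphi_2$ are bijective, with inverses $u\otimes x\mapsto x_1u\otimes x_2$ and $u\otimes x\otimes y\mapsto x_1y_1u\otimes x_2\otimes y_2$. For $\varphi_1$ the two composites are $u\otimes x\mapsto x_2S^{-1}(x_1)u\otimes x_3=u\otimes x$ and $u\otimes x\mapsto S^{-1}(x_2)x_1u\otimes x_3=u\otimes x$, by (2). For $\varphi_2$ the left factors are $x_2y_2S^{-1}(y_1)S^{-1}(x_1)u$ and $S^{-1}(y_2)S^{-1}(x_2)x_1y_1u$, with $x_3\otimes y_3$ to the right. They collapse by (2), first the inner pair and then the outer pair.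

Next, $b_1\varphi_1=d_1$, since $b_1(S^{-1}(x_1)u\otimes x_2)=S^{-1}(x_1)u\tau(x_2)-x_2S^{-1}(x_1)u=u\triangleleft x-\varepsilon(x)u$. Finally $b_2\varphi_2=\varphi_1d_2$. Indeed $S^{-1}(x_1y_1)=S^{-1}(y_1)S^{-1}(x_1)$, and the three terms of $b_2\varphi_2(u\otimes x\otimes y)$ are

- $S^{-1}(y_1)\big[S^{-1}(x_1)u\tau(x_2)\big]\otimes y_2=\varphi_1(u\triangleleft x\otimes y)$,
- $-S^{-1}(x_1y_1)u\otimes x_2y_2=-\varphi_1(u\otimes xy)$,
- $y_2S^{-1}(y_1)S^{-1}(x_1)u\otimes x_2=\varepsilon(y)\,\varphi_1(u\otimes x)$.

So $\varphi_1$ carries $\ker d_1$ onto $\ker b_1$ and $\operatorname{im}d_2$ onto $\operatorname{im}b_2$, and $b_1b_2=0$ because $b_1b_2\varphi_2=d_1d_2=0$. Hence $\operatorname{Tor}_1^E(M,\mathbb C)\cong\ker b_1/\operatorname{im}b_2$ as graded spaces.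

**Step 2: the exchange identity.** The aim is an operator on cycles that is the identity modulo boundaries. Since $H=\bigoplus_hEh$, the $b$-complex is the direct sum over $h\in\Gamma$ of the subcomplexes with $u\in Eh$: for $u=ah$, with
$$\theta(x)=h\tau(x)h^{-1}=t^{\deg x}\,(hw)\cdot x,$$
a graded algebra automorphism of $E$, we have
$$b_1(ah\otimes x)=\big(a\theta(x)-xa\big)h,\qquad b_2(ah\otimes x\otimes y)=a\theta(x)h\otimes y-ah\otimes xy+yah\otimes x .$$
Put the coefficient $a$ into one of the other two slots, in the two possible orders: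
$$b_2\big(h\otimes a\otimes\theta(x)\big)=\theta(a)h\otimes\theta(x)-h\otimes a\theta(x)+\theta(x)h\otimes a,$$
$$b_2(h\otimes x\otimes a)=\theta(x)h\otimes a-h\otimes xa+ah\otimes x .$$
The terms $\theta(x)h\otimes a$ cancel in the difference:
$$b_2\big(h\otimes a\otimes\theta(x)-h\otimes x\otimes a\big)=\theta(a)h\otimes\theta(x)-ah\otimes x-h\otimes\big(a\theta(x)-xa\big). \tag{9}$$
Let $\Theta(ah\otimes x)=\theta(a)h\otimes\theta(x)$. Because $b_1\Theta(ah\otimes x)=\theta\big(a\theta(x)-xa\big)h$, the operator $\Theta$ preserves $\ker b_1$. If $z=\sum ah\otimes x$ is a cycle, then $\sum(a\theta(x)-xa)=0$, and summing (9) gives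
$$(\Theta-1)z\in\operatorname{im}b_2. \tag{10}$$
This is the place where the module over all of $E$ is needed. In (9) the coefficient $a$ and the argument $x$ change places, so both must run through the same algebra.

**Step 3: $\operatorname{Tor}_1^E(M,\mathbb C)_d=0$ for $0\le d\le D$, $d$ finite.** Let first $1\le d\le D$. The space $(Eh\otimes E)_d$ is finite-dimensional, and on it $\Theta$ is $t^d$ times an operator whose $\mathrm{ord}(hw)$-th power is $1$. Its eigenvalues have the form $t^d\eta$ with $\eta^{\mathrm{ord}(hw)}=1$, so their $\mathrm{ord}(hw)$-th power is $t^{d\,\mathrm{ord}(hw)}\ne1$. Thus $1$ is not an eigenvalue, and $\Theta-1$ is injective, hence bijective, on the finite-dimensional space $Z$ of degree-$d$ cycles in $Eh\otimes E$. By (10), $Z=(\Theta-1)Z\subset\operatorname{im}b_2$. In degree $0$, the space $(Eh\otimes E)_0$ is spanned by $h\otimes1=b_2(h\otimes1\otimes1)$.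

*Example.* Take $n=2$, $w=1$, $h=s$, so $\theta(x)=-tx$. In degree $1$, $b_1(s\otimes x)=(-t-1)xs$. At $t=-1$ the element $s\otimes x$ is a cycle. The degree-one boundaries come from $xs\otimes1\otimes1\mapsto xs\otimes1$, $s\otimes x\otimes1\mapsto-t\,xs\otimes1$ and $s\otimes1\otimes x\mapsto xs\otimes1$, so $s\otimes x$ is not one of them. Here $\Theta(s\otimes x)=-t\,s\otimes x$ has eigenvalue $1$. This matches $1\triangleleft x=0$ at $t=-1$.

**Step 4: from vanishing of $\operatorname{Tor}_1$ to freeness.** Let $E^+=\bigoplus_{d\ge1}E_d$, and write $ME^+$ for the span of all $m\triangleleft y$ with $m\in M$, $y\in E^+$. It lies in positive degrees, so $M_0\cap ME^+=0$, and we may choose a graded complement $W\ni1$ of $ME^+$ in $M$. The map $W\otimes E\to M$, $u\otimes x\mapsto u\triangleleft x$, is surjective by induction on degree: a homogeneous $m\in M$ is an element of $W$ plus a sum of terms $m'\triangleleft y$ with $y\in E^+$ homogeneous and $\deg m'<\deg m$, and each $m'$ is in the image, which is a submodule. Let $R$ be the kernel. Applying $-\otimes_E\mathbb C$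 to $0\to R\to W\otimes E\to M\to0$ gives an exact sequence of graded spaces
$$\operatorname{Tor}_1^E(M,\mathbb C)\to R/RE^+\to W\xrightarrow{\ \cong\ }M/ME^+ .$$
The last map is an isomorphism by the choice of $W$, so $R/RE^+\to W$ is zero and $R/RE^+$ is a quotient of $\operatorname{Tor}_1^E(M,\mathbb C)$. If $R\ne0$ had lowest degree $d_0\le D$, then $(RE^+)_{d_0}=0$, and $0\ne R_{d_0}=(R/RE^+)_{d_0}$ would contradict Step 3. Hence $R_d=0$ for all finite $d\le D$. For $0\ne y\in E_d$ with $d\le D$, the element $1\otimes y\in W\otimes E$ is nonzero of degree $d$, so its image $1\triangleleft y$ is nonzero. $\square$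

## 8. All zeros of $\mathcal H_G$ are roots of unity

*Proof of Theorem 1.* Take $w=1$, so $\tau$ multiplies $E_d$ by $t^d$, $\tau(K)=K$ and $\operatorname{Tr}(\tau|_K)=\mathcal H_G(t)$. Let $t\in\mathbb C^\times$ not be a root of unity. By Proposition 7 with $D=\infty$, $1\triangleleft\Lambda\ne0$, and by Lemma 6, $1\triangleleft\Lambda=\mathcal H_G(t)\gamma^{-1}\Lambda$. So $\mathcal H_G(t)\ne0$. Also $\mathcal H_G(0)=1$. Thus all complex zeros of $\mathcal H_G$ are roots of unity. By Lemma 5, $\mathcal H_G\in\mathbb Z[t]$ is monic and palindromic. Its monic irreducible factors over $\mathbb Q$ are minimal polynomials of roots of unity, that is, cyclotomic polynomials. Since $\mathcal H_G(1)=\dim\mathcal E_G>0$, the factor $\Phi_1=t-1$ does not occur. $\blacksquare$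

## 9. Orders of the zeros, and graded traces of graph automorphisms

*Proof of Theorem 2(a).* Let $\zeta$ be a primitive $m$-th root of unity with $\mathcal H_G(\zeta)=0$. By Lemma 6 with $t=\zeta$ and $w=1$, $1\triangleleft\Lambda=0$, although $0\ne\Lambda\in E_N$. So the hypothesis of Proposition 7 with $D=N$ fails: $\zeta^{d\,\mathrm{ord}(h)}=1$ for some $1\le d\le N$ and $h\in S_n$. Hence $m\mid d\cdot\mathrm{ord}(h)$. $\square$

*Proof of Theorem 2(b).* Since $w$ is an automorphism of $G$, it maps generators of $K$ to generators up to sign, so $\tau=t^{\deg}w$ satisfies $\tau(K)=K$. Put $T_w(t)=\operatorname{Tr}(\tau|_K)=\sum_d\operatorname{Tr}(w|_{K_d})t^d$. If $t\ne0$ is not a root of unity, Proposition 7 and Lemma 6 give $T_w(t)\neq0$; and $T_w(0)=1$. The coefficients of $T_w$ are traces of rational matrices of finite order. They are rational, and as sums of roots of unity they are algebraic integers, so they are integers. By Lemma 5, $(\mathcal E_G)_N$ is a line, and the coefficient at $t^N$ is the eigenvalue of $w$ on it, a rational root of unity,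 so $\pm1$. Thus $\pm T_w$, for a suitable sign, is a monic integer polynomial all of whose zeros are roots of unity. It is a product of cyclotomic polynomials. $\square$

*Example.* For the path $a=x_{12}$, $b=x_{23}$ and $w=(13)$ we have $w\cdot a=x_{32}=-b$ and $w\cdot b=x_{21}=-a$. So $w$ swaps $ab$ and $ba$, and it sends $aba$ to $-bab=-aba$. The traces in degrees $0,1,2,3$ are $1,0,0,-1$, and $T_w=1-t^3=-\Phi_1\Phi_3$. Both the sign and the factor $\Phi_1$ do occur.

## 10. Freeness over smaller graphs

*Proof of Theorem 2(c).* Let $K'=\mathcal E_{G'}\otimes\mathbb C\subset K$, let $K'^+$ be its part of positive degree, and let $\bar K=K/K'^+K$ with projection $\pi:K\to\bar K$. As $K'^+$ is spanned by monomials, $\bar K$ is $\mathbb N\times\Gamma$-graded. Let $(w_i)$ be a homogeneous basis of $\bar K$, with $\Gamma$-degrees $g_i$, and $\sigma:\bar K\to K$ an $\mathbb N\times\Gamma$-graded linear section of $\pi$.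

**Step 1: the $\sigma(w_i)$ generate $K$ as a left $K'$-module.** We have $K=\sigma(\bar K)+K'^+K$, and induction on degree as in Step 4 of Proposition 7 gives the claim.

**Step 2: they are independent over $K'$.** This repeats the triangle computation of Section 4 in general. Suppose $\sum_ix_i\sigma(w_i)=0$ with $x_i\in K'$ not all $0$. For $z\in K'$, $v\in K$ we have $\pi(zv)=\varepsilon(z)\pi(v)$, because $z-\varepsilon(z)\in K'^+$. For $x\in K'$, $v\in K$, since $\Delta(K')\subset H\otimes K'$ by (3) for $G'$,
$$(\mathrm{id}\otimes\pi)\Delta(xv)=x_1v_1\otimes\pi(x_2v_2)=x_1\varepsilon(x_2)v_1\otimes\pi(v_2)=xv_1\otimes\pi(v_2).$$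
Applying $(\mathrm{id}\otimes\pi)\Delta$ to the relation gives
$$\sum_ix_i\,\sigma(w_i)_1\otimes\pi\big(\sigma(w_i)_2\big)=0 .$$
Let $D$ be the maximal degree of those $w_i$ with $x_i\ne0$. By (3) and (4), $(\mathrm{id}\otimes\pi)\Delta(\sigma(w_i))$ is $g_i\otimes w_i$ plus terms whose right factor has degree less than $\deg w_i$. So the component with right factor in $\bar K_D$ is $\sum_{\deg w_i=D}x_ig_i\otimes w_i=0$. The $w_i$ are linearly independent and the $g_i$ are invertible, so $x_i=0$ whenever $\deg w_i=D$, which contradicts the choice of $D$. Hence $K$ is free over $K'$ on the $\sigma(w_i)$.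

**Step 3: consequences for the series.** The formulas for $\Delta$ have rational coefficients, so Steps 1 and 2 work over $\mathbb Q$ without change, and $\mathcal E_G$ is a free left $\mathcal E_{G'}$-module. Freeness on homogeneous elements gives $\mathcal H_G=\mathcal H_{G'}\cdot\sum_d\dim\bar K_d\,t^d$. So $\mathcal H_G/\mathcal H_{G'}$ is a polynomial with nonnegative integer coefficients. Since $\mathcal E_{G'}\subset\mathcal E_G$ is also finite-dimensional, Theorem 1 applies to both, and unique factorization shows that the quotient is a product of cyclotomic polynomials. If $P(t)=t^NP(1/t)$ and $Q(t)=t^{N'}Q(1/t)$ have degrees $N,N'$, then $P/Q$ has degree $N-N'$ and $(P/Q)(t)=t^{N-N'}(P/Q)(1/t)$, so the quotient is palindromic. $\square$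

*Example.* For the triangle over the path the quotient is $1+t$, with basis $1,c$, as found in Section 4.

## 11. The statement for graded Hopf algebras

*Proof of Theorem 2(d).* We rerun Sections 5–8 with $w=1$ and $\mathbb C$ replaced by $k$. In a graded Hopf algebra the maps $\Delta,\varepsilon,S$ respect the grading. So $\varepsilon$ vanishes in positive degree, and $S^{-1}$ preserves degree. The elements of $\Gamma$ are group-like, and (2) holds because $S$ is bijective. Property (3) is assumed. The following points need attention.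

**Step 1: the top class.** We have $K_0=k$, because $k\cdot1\subset K_0\subset E_0=k$. Let $N$ be the top degree of $K$. Then (5) holds for every $\Lambda\in K_N$. We need $\Lambda$ with the leading term (4). The component $\rho:K_N\to H_0\otimes K_N=k\Gamma\otimes K_N$ of $\Delta$ is a coaction: taking the component of coassociativity in $H_0\otimes H_0\otimes K_N$, and using that $\varepsilon$ kills $H_e$ for $e\ge1$, we get $(\Delta\otimes\mathrm{id})\rho=(\mathrm{id}\otimes\rho)\rho$ and $(\varepsilon\otimes\mathrm{id})\rho=\mathrm{id}$. Write $\rho(v)=\sum_\gamma\gamma\otimes v_\gamma$. The first identity gives $\rho(v_\gamma)=\gamma\otimes v_\gamma$, and the second gives $v=\sum_\gamma v_\gamma$. So some $0\ne\Lambda\in K_N$ satisfies $\rho(\Lambda)=\gamma\otimes\Lambda$, that is,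
$$\Delta(\Lambda)\in\gamma\otimes\Lambda+\bigoplus_{e\ge1}H_e\otimes K_{N-e}.$$
Sections 5–8 use nothing else about the $\Gamma$-grading, so Lemmas 4, 5 and 6 hold, with $\tau$ multiplying $E_d$ by $t^d$, $t\in k^\times$.

**Step 2: the module.** Steps 1 and 4 of Proposition 7 use only (2), (3), $E_0=k$ and the grading of $M=H$ by $\mathbb N$. The decomposition in Step 2 is $H=\bigoplus_hEh$, which is the bijectivity of $E\otimes k\Gamma\to H$. The map $\theta(x)=h\tau(x)h^{-1}$ is a graded automorphism of $E$, because $\Gamma$ normalizes $E$ and lies in degree $0$. So (9) and (10) hold.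

**Step 3: eigenvalues of $\Theta$.** This replaces the argument with $\mathrm{ord}(hw)$. On the finite-dimensional space $(Eh\otimes E)_d$, $\Theta$ is $t^d$ times the operator $ah\otimes x\mapsto(hah^{-1})h\otimes hxh^{-1}$. On each summand $E_ih\otimes E_{d-i}$ that operator is a tensor product of two conjugation operators, so its eigenvalues are products of two roots of unity. If $t\in k^\times$ is not a root of unity and $d\ge1$, then $1$ is not an eigenvalue of $\Theta$. The degree-$0$ case $h\otimes1=b_2(h\otimes1\otimes1)$ is unchanged. Hence $\operatorname{Tor}_1^E(M,k)=0$, and $1\triangleleft\Lambda\ne0$.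

**Step 4: conclusion.** Let $P(t)=\sum_d\dim K_d\,t^d\in\mathbb Z[t]$. By Lemma 6, $P(t)\ne0$ in $k$ for every $t\in k^\times$ that is not a root of unity, and $P(0)=1$. So all zeros of $P$ in $k$ are roots of unity. By Lemma 5, $P$ is monic and palindromic. Since $\operatorname{char}k=0$, we have $\mathbb Q\subset k$. As $k$ is algebraically closed, each monic irreducible factor of $P$ over $\mathbb Q$ has a zero in $k$; this zero is a root of unity, so the factor is a cyclotomic polynomial. $\blacksquare$
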